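\title{A graph whose fractional eternal domination number is irrational}

\begin{abstract}
In fractional eternal domination a defender spreads weight over the vertices of a graph so that every closed neighborhood carries weight at least $1$, and must answer an endless sequence of attacks by moving weight along edges until a full unit lies on the attacked vertex. We construct a connected graph on $28$ vertices for which the least total weight that suffices is $6+\frac{2}{8+\sqrt5}$, so this parameter is not always rational. Repeated attacks around a ring of three clusters impose a Fibonacci recurrence on the way one unit of weight is split, and the defender survives only on one side of a line whose slope is given by the golden ratio. We also show that the same value occurs for connected graphs of every order $n\ge28$, that for every graph the parameter is attained and is the limit of the rational values of the $N$-round games, and that optimal play on our graph needs infinitely many configurations.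
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a vertex $y$ let $N[y]$ be its closed neighborhood, that is, $y$ together with its neighbors, and put $N[S]=\bigcup_{y\in S}N[y]$. A \emph{weight function} on a graph $K$ is a map $w\colon V(K)\to\mathbb R_{\ge0}$. We write $w(S)=\sum_{y\in S}w(y)$ and call $w(V(K))$ the \emph{total weight}. A weight function is a \emph{fractional dominating function}, or \emph{f.d.-function}, if $w(N[y])\ge1$ for every vertex $y$: every vertex sees a full unit of weight within distance one.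

A \emph{move} shifts weight along edges in a single step. From $w$, choose amounts $\mu(y,z)\ge0$ for the ordered pairs of adjacent vertices, with $\sum_{z}\mu(y,z)\le w(y)$ for every $y$, and let
\[
w'(y)=w(y)-\sum_{z}\mu(y,z)+\sum_z\mu(z,y).
\]
We then write $w\to w'$. Moves preserve the total weight. For a vertex $x$, an \emph{answer to the attack $x$ from $w$} is an f.d.-function $w'$ with $w\to w'$ and $w'(x)\ge1$.

\emph{Fractional eternal domination} is the following game. A defender chooses an f.d.-function $w_1$. In round $i=1,2,\dots$ an attacker chooses a vertex $x_i$, and the defender must choose an answer $w_{i+1}$ to the attack $x_i$ from $w_i$. The defender wins by answering forever. The \emph{fractional eternal domination number} $\gamma_f^\infty(K)$ is the infimum of the total weights of those $w_1$ from which the defender has a winning strategy. It measures the least amount of a divisible resource that can serve every sequence of unit demands while staying within reach of every vertex.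

The simplest cases give integers. On a complete graph one unit follows the attacks, and the value is $1$. If $x$ and $x'$ are distinct and nonadjacent, an answer to the attack $x$ has $w(x)\ge1$ and $w(N[x'])\ge1$ with $x\notin N[x']$, so every graph that is not complete has value at least $2$. A star with at least two leaves has value exactly $2$: one unit sits on the center and one on the vertex attacked last, and at the next attack the first unit goes to the attacked vertex while the second takes its place. Fractions do occur; Example~\ref{ex:stars} has value $13/2$.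

The following question is posed in \cite{DKKMSVX}: \emph{is $\gamma_f^\infty(K)$ rational for every graph $K$?} One would guess that it is. Every rule of the game is a linear inequality with coefficients $0$ and $\pm1$, so the game that stops after $N$ rounds is a linear program with a rational optimum, and the same is true of the infinite game whenever the defender can play optimally with finitely many configurations. The guess is wrong.

\begin{theorem}\label{thm:main}
There is a connected graph $G$ on $28$ vertices with
\[
\gamma_f^\infty(G)=6+\frac{2}{8+\sqrt5}=\frac{370-2\sqrt5}{59}\approx6.195 .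
\]
This number is irrational, so $\gamma_f^\infty$ is not always rational.
\end{theorem}

Throughout, $G$ is the graph defined in Section~\ref{sec:graph}. Three further facts complete the picture. The first extends the example to larger orders; the other two locate where the heuristic for rationality breaks down.

\begin{proposition}\label{prop:order}
For every $n\ge28$ there is a connected $n$-vertex graph with $\gamma_f^\infty=\frac{370-2\sqrt5}{59}$.
\end{proposition}

\begin{proposition}\label{prop:limit}
For a graph $K$ let $\gamma_N$ be the least total weight with which the defender can survive $N$ rounds. Then $\gamma_N\in\mathbb Q$, $\gamma_f^\infty(K)=\lim_N\gamma_N$, and the infimum defining $\gamma_f^\infty(K)$ is a minimum. For the graph $G$, $\gamma_N<\gamma_f^\infty(G)$ for every $N$.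
\end{proposition}

A set $\mathcal Q$ of weight functions on $K$ is \emph{closed} if for every $w\in\mathcal Q$ and every vertex $x$ some $w'\in\mathcal Q$ is an answer to the attack $x$ from $w$.

\begin{proposition}\label{prop:infinite}
There is no nonempty finite closed set of weight functions on $G$ of total weight $\gamma_f^\infty(G)$.
\end{proposition}

Section~\ref{sec:lp} derives Propositions~\ref{prop:limit} and~\ref{prop:infinite} from linear programming and Theorem~\ref{thm:main}, whose proof does not use them. Section~\ref{sec:ideas} shows the two ingredients of the construction on small cases. Theorem~\ref{thm:main} is the combination of the lower bound in Section~\ref{sec:lower} and the strategy in Section~\ref{sec:upper}, and Section~\ref{sec:twins} proves Proposition~\ref{prop:order}.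

\section{Moves, strategies and linear programs}\label{sec:lp}

It is convenient to record the weight that stays at a vertex along with the weight that leaves it.

\begin{lemma}\label{lem:parcels}
We have $w\to w'$ if and only if there are numbers $\mu(y,z)\ge0$, for $z\in N[y]$, with $\sum_z\mu(y,z)=w(y)$ for all $y$ and $\sum_y\mu(y,z)=w'(z)$ for all $z$. Consequently $w\to w'$ if and only if $w'\to w$, and in that case, for every set $S$ of vertices,
\begin{equation}\label{eq:hall}
w(S)\le w'(N[S]),\qquad w'(S)\le w(N[S]).
\end{equation}
\end{lemma}

\begin{proof}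
The two descriptions of a move correspond under $\mu(y,y)=w(y)-\sum_{z\ne y}\mu(y,z)$. Exchanging the arguments of $\mu$ reverses the move. Finally $w(S)=\sum_{y\in S}\sum_{z\in N[y]}\mu(y,z)\le\sum_{z\in N[S]}w'(z)$, and the second inequality follows by reversal.
\end{proof}

We call the numbers $\mu(y,z)$ \emph{parcels}: the weight is cut into parcels, and each parcel stays or crosses one edge.

The defender knows the past attacks but not the future ones. A winning strategy is therefore a family $(w_\sigma)$ of f.d.-functions, indexed by the finite words $\sigma$ over $V(K)$, in which $w_{\sigma x}$ is an answer to the attack $x$ from $w_\sigma$ for all $\sigma$ and $x$. An f.d.-function is \emph{winning} if it is $w_\emptyset$ for such a family. From a winning function every attack $x$ has a winning answer, namely $w_x$ with the family $(w_{x\sigma})_\sigma$; lower bounds rest on this. Conversely, every member of a closed set of f.d.-functions is winning; upper bounds rest on that.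

We use one textbook fact. Consider minimizing a linear function subject to finitely many linear equations and weak linear inequalities, all with rational coefficients. If this linear program is feasible and its objective is bounded below, then the minimum is attained and is a rational number.

\begin{proof}[Proof of Proposition~\ref{prop:limit}]
Surviving $N$ rounds means choosing an f.d.-function $w_\sigma$ for each word $\sigma$ of length at most $N$, and parcels for each move $w_\sigma\to w_{\sigma x}$, with $w_{\sigma x}(x)\ge1$. Take these weights and parcels as unknowns and minimize $w_\emptyset(V(K))$. This is a linear program with rational data. It is feasible (all $w_\sigma\equiv1$, nothing moves) and bounded below by $0$. So the minimum $\gamma_N$ exists, is rational, and is at most $|V(K)|$. Discarding the longest words gives $\gamma_N\le\gamma_{N+1}$, and truncating a winning strategy gives $\gamma_N\le\gamma_f^\infty(K)$. Hence $\lim_N\gamma_N$ exists and is at most $\gamma_f^\infty(K)$.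

Fix an optimal solution for each $N$. All its entries lie in $[0,|V(K)|]$, since each is at most the total weight. There are countably many unknowns in all, and each occurs in the $N$th program for all large $N$. By a diagonal argument, along some subsequence of $N$ every unknown converges. Each constraint is an equation or a weak inequality in finitely many unknowns, so it holds in the limit. The limit is a winning strategy of total weight $\lim_N\gamma_N$. Thus $\gamma_f^\infty(K)=\lim_N\gamma_N$ and the infimum is attained. For $G$, the number $\gamma_N$ is rational and $\gamma_f^\infty(G)$ is not, so the inequality $\gamma_N\le\gamma_f^\infty(G)$ is strict.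
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:infinite}]
We show for any graph $K$ that a nonempty finite closed set $\mathcal Q$ of weight functions of total weight $\gamma_f^\infty(K)$ forces $\gamma_f^\infty(K)\in\mathbb Q$; Theorem~\ref{thm:main} then excludes such a set for $G$. The idea is to keep the transition pattern of $\mathcal Q$, forget the weights, and optimize them afresh.

For each $w\in\mathcal Q$ and vertex $x$ choose an answer $\delta(w,x)\in\mathcal Q$. Members of $\mathcal Q$ are not assumed to be dominating, but answers are, so we pass to $\mathcal Q_0=\delta(\mathcal Q\times V(K))$. This set is finite, nonempty because $\mathcal Q$ is, consists of f.d.-functions, and $\delta$ maps $\mathcal Q_0\times V(K)$ into $\mathcal Q_0$. Consider the linear program whose unknowns are a number $t$, weight functions $z_q$ for $q\in\mathcal Q_0$, and parcels realizing a move $z_q\to z_{\delta(q,x)}$ for each pair $(q,x)$. It requires that each $z_q$ is an f.d.-function of total weight $t$ and that $z_{\delta(q,x)}(x)\ge1$, and it minimizes $t$. Only the index set $\mathcal Q_0$ and the map $\delta$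 enter, so the data are rational. The choice $z_q=q$, $t=\gamma_f^\infty(K)$ is feasible, and $t\ge0$ always, so the optimum $t_0$ exists, is rational, and is at most $\gamma_f^\infty(K)$. In any feasible solution the $z_q$ form a nonempty closed set of f.d.-functions, so $t_0\ge\gamma_f^\infty(K)$. Hence $\gamma_f^\infty(K)=t_0\in\mathbb Q$.
\end{proof}

An irrational example must therefore drive an optimal defender through infinitely many configurations, by constraints that no bounded number of rounds reveals.

\section{Two ingredients}\label{sec:ideas}

\subsection*{Clusters and a hub}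
The first ingredient pins down almost all of the weight, so that the game is played with the little that remains.

\begin{example}\label{ex:stars}
Subdivide every edge of $K_4$ once and attach two leaves to each original vertex. Call the original vertices $p_1,\dots,p_4$, the leaves $s_i,s_i'$, and the subdividing vertices $z_{ik}$. The sets $C_i=\{p_i,s_i,s'_i\}$ are the \emph{clusters}, and $Z=\{z_{ik}\}$ is the \emph{hub}. We claim that the value of this graph is $13/2$.

\emph{Lower bound.} Every f.d.-function has $w(C_k)\ge w(N[s_k])\ge1$. An answer to the attack $s_i$ has $w(s_i)\ge1$ and $w(\{p_i,s_i'\})\ge1$, so $w(C_i)\ge2$; this is what the second leaf is for. Let $w$ be a winning answer to the attack $s_1$. For $k=2,3,4$ the attack $s_k$ has an answer $w'$, and \eqref{eq:hall} gives $w(N[p_k])=w(N[C_k])\ge w'(C_k)\ge2$. Each hub vertex lies in at most two of these three neighborhoods, so $\sum_{k\ge2}w(C_k)+2w(Z)\ge6$. The total weight is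
\[
w(C_1)+\tfrac12\sum_{k\ge2}w(C_k)+\tfrac12\Big(\sum_{k\ge 2}w(C_k)+2w(Z)\Big)\ge2+\tfrac32+3=\tfrac{13}2 .
\]

\emph{Upper bound.} For $x\in N[p_i]$ let $Q_i(x)$ put $1$ on each $p_k$, put $\frac12$ on each of the three hub vertices not adjacent to $p_i$, and put one further unit, the \emph{joker}, on $x$. These functions are dominating and have total weight $13/2$. Let $Q_i(y)$ be attacked at $x$. If $x\in N[p_i]$, the unit on $p_i$ goes to $x$ and the joker goes to $p_i$, giving $Q_i(x)$. Otherwise $x\in N[p_k]$ with $\{i,k,l,m\}=\{1,2,3,4\}$. The unit on $p_k$ goes to $x$, the halves on $z_{kl},z_{km}$ go to $p_k$, the joker goes to $p_i$, the old unit on $p_i$ goes in halves to $z_{il},z_{im}$, and $z_{lm}$ keeps its half. This gives $Q_k(x)$. So the $Q_i(x)$ form a closed set.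
\end{example}

Each change of the attacked cluster draws one unit out of the hub and returns one unit to it. The hub of Example~\ref{ex:stars} has only four configurations, and the value is rational.

\subsection*{A golden threshold}
Let $\varphi=\frac{1+\sqrt5}2$. We use $\varphi^2=\varphi+1$, $\varphi^{-1}=\varphi-1$, $\varphi^3=2\varphi+1$ and $2\varphi+7=8+\sqrt5$.

The second ingredient is a rational recurrence with an irrational survival condition. Let $x_{n+2}=x_{n+1}+x_n$ and ask for which starting pairs the sequence stays bounded above. Compare
\[
-8,\ 5,\ -3,\ 2,\ -1,\ 1,\ 0,\ 1,\ 1,\ 2,\ 3,\dots\qquad\text{and}\qquad-13,\ 8,\ -5,\ 3,\ -2,\ 1,\ -1,\ 0,\ -1,\ -1,\ -2,\dots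
\]
The first sequence tends to $+\infty$ and the second to $-\infty$. What separates them is the sign of $x_0+\varphi x_1$: we have $-8+5\varphi>0>-13+8\varphi$. With the Fibonacci numbers $F_0=0$, $F_1=1,\dots$ we have $x_n=F_{n-1}x_0+F_nx_1$, so for rational $M$ each single condition $x_n\le M$ is a rational half-plane in $(x_0,x_1)$. Since $F_n/F_{n-1}\to\varphi$, all the conditions together imply $x_0+\varphi x_1\le0$. We need this implication when the recurrence is only an inequality.

\begin{lemma}\label{lem:fib}
Let $(x_n)_{n\ge0}$ and $(y_n)_{n\ge0}$ be real sequences, both bounded above, with $x_{n+1}\ge y_n$ and $y_{n+1}\ge x_{n+1}+x_n$ for all $n$. Then $x_0+\varphi y_0\le0$.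
\end{lemma}

\begin{proof}
Put $\Delta_n=x_n+\varphi y_n$. Then
\[
\Delta_{n+1}\ge(1+\varphi)x_{n+1}+\varphi x_n\ge\varphi^2y_n+\varphi x_n=\varphi\Delta_n .
\]
If $\Delta_0>0$, then $\Delta_n\to\infty$, which contradicts boundedness.
\end{proof}

\subsection*{Combining them}
To make the hub remember a real number, give a cluster two centers $v$ and $u$, both adjacent to both leaves, with different neighborhoods $A$ and $B$ in the hub. The unit that enters the attacked cluster is split as $1-f$ on $v$ and $f$ on $u$. It can only be drawn from $A$ and $B$, and at the next attack elsewhere it can only return to $A$ and $B$, so the hub stores $f$ in $B$ for one more round. An extra vertex $h$ adjacent to $v$, whose only other neighbor is a hub vertex $d$, forces the hub to store the current value of $f$ as well. Arrange three such clusters in a ring so that both stores lie outside the set $A$ of the next cluster. When the attacker goes around the ring, the weight missing from the next $v$ is then at least the sum of the two previous values of $f$, up to a constant: this is the recurrence of Lemma~\ref{lem:fib}. The resulting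 half-plane costs nothing if the defender can keep $f$ small, so a fourth cluster, a star, is added. A visit to it forces a large $f$ and pushes the defender against the golden line.

\section{The graph}\label{sec:graph}

Indices $j$ run over $\mathbb Z_3$. The vertices of $G$ are $v_j,u_j,s_j,s'_j,h_j$ and $a_j,d_j,o_j$ for $j\in\mathbb Z_3$, together with $c,p,s_*,s_*'$; this makes $15+9+4=28$. Let $Z=\{a_j,d_j,o_j:j\in\mathbb Z_3\}\cup\{c\}$. The edges are the following, and no others (Figure~\ref{fig:graph}):
\begin{itemize}
\item $Z$ is a clique;
\item $v_j$ is adjacent to $u_j$, and each of $s_j,s_j'$ is adjacent to $v_j$ and $u_j$;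
\item $h_j$ is adjacent to $v_j$ and $d_j$;
\item $v_j$ is adjacent to $a_{j-1},a_{j+1},d_{j+1},o_j$;
\item $u_j$ is adjacent to $a_{j-1},d_{j-1},c,o_0,o_1,o_2$;
\item $p$ is adjacent to $s_*,s_*',c$ and to all $a_i$ and $d_i$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm,y=0.85cm,every node/.style={circle,draw,inner sep=0.5pt,minimum size=8mm,font=\footnotesize}]
\foreach \i/\lab in {0/d_j,1/a_{j+1},2/d_{j+1},3/a_{j-1},4/o_j,5/d_{j-1},6/c,7/o_{j+1},8/o_{j-1},9/a_j} \node (z\i) at (\i,0) {$\lab$};
\node (h) at (0,2) {$h_j$}; \node (v) at (2.3,2) {$v_j$}; \node (u) at (5.3,2) {$u_j$};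
\node (s) at (3.1,3.4) {$s_j$}; \node (t) at (4.5,3.4) {$s_j'$};
\node (p) at (4,-2.2) {$p$}; \node (q) at (3.2,-3.4) {$s_*$}; \node (r) at (4.8,-3.4) {$s_*'$};
\draw (z0)--(h)--(v)--(u) (v)--(s)--(u) (v)--(t)--(u) (q)--(p)--(r);
\foreach \i in {1,2,3,4} \draw (v)--(z\i);
\foreach \i in {3,4,5,6,7,8} \draw (u)--(z\i);
\foreach \i in {0,1,2,3,5,6,9} \draw (p)--(z\i);
\draw[dashed,rounded corners] (-0.55,-0.65) rectangle (9.55,0.65);
\node[draw=none,rectangle] at (9,1.05) {clique $Z$};
\end{tikzpicture}
\caption{Part of the $28$-vertex graph $G$. The ten vertices in the dashed box form a clique $Z$, whose edges are not drawn. Above it are the five vertices $v_j,u_j,s_j,s_j',h_j$ for one index $j\in\mathbb Z_3$; the other two indices give ten more vertices, attached by shifting the subscripts. Below is the star with center $p$.}\label{fig:graph}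
\end{figure}

The graph is connected, since each of $v_j,u_j,h_j,p$ has a neighbor in the clique $Z$ and each remaining vertex outside $Z$ is adjacent to some $v_j$ or to $p$. The \emph{clusters} are the \emph{ring clusters} $C_j=\{v_j,u_j,s_j,s_j'\}$ and the \emph{star} $C_*=\{p,s_*,s_*'\}$. No edge joins two different clusters. The other vertices form $H=Z\cup\{h_0,h_1,h_2\}$. We have $N[v_j]=C_j\cup A_j$, $N[u_j]=C_j\cup B_j$ and $N[p]=C_*\cup P$, where the subsets of $H$ are
\begin{gather*}
A_j=\{a_{j-1},a_{j+1},d_{j+1},o_j,h_j\},\qquad B_j=\{a_{j-1},d_{j-1},c,o_0,o_1,o_2\},\\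
P=\{a_0,a_1,a_2,d_0,d_1,d_2,c\}.
\end{gather*}

\section{The lower bound}\label{sec:lower}

Suppose that the defender wins with total weight $t$, and write $t=6+\varepsilon$ with $\varepsilon\in\mathbb R$. In this section all winning functions have total weight $t$. For $i\in\{0,1,2,*\}$, an \emph{$i$-state} is a winning function $w$ with $w(s_i)\ge1$, and it is a \emph{ring state} if $i\in\mathbb Z_3$. The index $i$ is part of the data of a state. From any winning function the attack $s_i$ has an answer that is an $i$-state; when we say that an attack \emph{leads to} a state, we mean any such answer.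

As in Example~\ref{ex:stars}, every f.d.-function has $w(C_k)\ge w(N[s_k])\ge 1$ for all four clusters, and an $i$-state has $w(C_i)\ge2$ because $N[s_i']\subseteq C_i\setminus\{s_i\}$. Every estimate below has the same form: a few almost disjoint sets carry known weight, and the total is only $6+\varepsilon$. First, the mere threat of an attack limits what can lie out of reach of a cluster.

\begin{lemma}\label{lem:threat}
Let $w$ be an $i$-state. Then $w(a_k)\le\varepsilon$ for every $k\in\mathbb Z_3$ with $k\ne i$. If $i\neq*$, then $w(o_0)+w(o_1)+w(o_2)\le\varepsilon$.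
\end{lemma}

\begin{proof}
Let $k\in\{0,1,2,*\}$, $k\ne i$, and let the attack $s_k$ lead to $w'$. By \eqref{eq:hall}, $w(N[C_k])\ge w'(C_k)\ge2$. The set $N[C_k]$ and the other three clusters are pairwise disjoint and carry at least $2+2+1+1=6$, so the vertices of $H\setminus N[C_k]$ carry at most $\varepsilon$. For $k\in\mathbb Z_3$ the vertex $a_k$ is not in $A_k\cup B_k$, and for $k=*$ the vertices $o_0,o_1,o_2$ are not in $P$.
\end{proof}

For a $j$-state $w$ with $j\in\mathbb Z_3$ put $f(w)=1-w(v_j)$. The next lemma is the memory of the construction: $f(w)$ constrains both the position before $w$ and the position after it.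

\begin{lemma}\label{lem:transfer}
Let $w$ be a $j$-state, $j\in\mathbb Z_3$, and let $\hat w\to w$ or $w\to\hat w$. Then
\[
\hat w(N[v_j])\ge2-f(w),\qquad \hat w(N[u_j])\ge 1+f(w).
\]
\end{lemma}

\begin{proof}
We have $w(\{s_j,v_j\})\ge2-f(w)$ and $N[\{s_j,v_j\}]=N[v_j]$. Domination of $s_j'$ gives $w(s'_j)+w(u_j)\ge1-w(v_j)=f(w)$, so $w(\{s_j,s_j',u_j\})\ge1+f(w)$, and $N[\{s_j,s_j',u_j\}]=N[u_j]$. Apply \eqref{eq:hall}.
\end{proof}

From a $j$-state the attacker can go forward to $s_{j+1}$ or backward to $s_{j-1}$. Lemma~\ref{lem:transfer} suggests the two quantities of the $j$-state that control the next value of $f$: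
\[
g(w)=2-w(N[v_{j+1}]),\qquad b(w)=w(N[u_{j-1}])-1 .
\]
Note that $f(w)\le1$, and $g(w)\le1$ because $v_{j+1}$ is dominated.

\begin{corollary}\label{cor:steps}
Let $w$ be a $j$-state, $j\in\mathbb Z_3$.
\begin{itemize}
\item[(i)] If the attack $s_{j+1}$ leads to $w'$, then $f(w')\ge g(w)$ and $b(w')\ge f(w)$.
\item[(ii)] If the attack $s_{j-1}$ leads to $w'$, then $f(w')\le b(w)$.
\end{itemize}
\end{corollary}

\begin{proof}
In (i), Lemma~\ref{lem:transfer} for the $(j+1)$-state $w'$ gives $2-g(w)=w(N[v_{j+1}])\ge2-f(w')$, and for the $j$-state $w$ it gives $1+b(w')=w'(N[u_j])\ge1+f(w)$. In (ii), for the $(j-1)$-state $w'$ it gives $1+b(w)=w(N[u_{j-1}])\ge1+f(w')$.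
\end{proof}

The adjacencies of $G$ were chosen so that $f$, $b$ and $1-g$ compete for the same weight.

\begin{lemma}\label{lem:budget}
Every ring state satisfies $f\le g+\varepsilon$ and $f+b\le g+2\varepsilon$.
\end{lemma}

\begin{proof}
Let $w$ be a $j$-state. Since $N[h_j]=\{h_j,v_j,d_j\}$, domination of $h_j$ gives $w(\{d_j,h_j\})\ge f$. The three subsets
\[
\{d_j,h_j\},\qquad A_{j+1}=\{a_j,a_{j+2},d_{j+2},o_{j+1},h_{j+1}\},\qquad B_{j-1}=\{a_{j+1},d_{j+1},c,o_0,o_1,o_2\}
\]
of $H$ are pairwise disjoint, except that the last two share exactly $o_{j+1}$. Hence $\{d_j,h_j\}$, $N[v_{j+1}]$, $C_j$, $C_{j-1}$, $C_*$ are pairwise disjoint, and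
\[
f+(2-g)+2+1+1\le6+\varepsilon ,
\]
which is the first inequality. Replacing $C_{j-1}$ by $N[u_{j-1}]$ counts only $o_{j+1}$ twice, so by Lemma~\ref{lem:threat}
\[
f+(2-g)+2+(1+b)+1\le6+\varepsilon+w(o_{j+1})\le 6+2\varepsilon ,
\]
which is the second.
\end{proof}

\begin{lemma}\label{lem:golden}
Every ring state satisfies
\begin{equation}\label{eq:golden}
f+\varphi g\le2\varphi^2\varepsilon,\qquad f\le\varphi^2\varepsilon,\qquad b\le2\varphi^2\varepsilon-\varphi f .
\end{equation}
\end{lemma}

\begin{proof}
From a $j$-state $w_0$ attack $s_{j+1},s_{j+2},s_{j+3},\dots$, obtaining ring states $w_n$ with parameters $f_n,g_n,b_n$. Corollary~\ref{cor:steps}(i) gives $f_{n+1}\ge g_n$ and $b_{n+1}\ge f_n$, and then Lemma~\ref{lem:budget} gives $g_{n+1}\ge f_{n+1}+f_n-2\varepsilon$. So $x_n=f_n-2\varepsilon$ and $y_n=g_n-2\varepsilon$ satisfy the hypotheses of Lemma~\ref{lem:fib}, being bounded above by $1-2\varepsilon$. The conclusion $x_0+\varphi y_0\le0$ reads $f_0+\varphi g_0\le2(1+\varphi)\varepsilon=2\varphi^2\varepsilon$.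

Inserting $g\ge f-\varepsilon$ gives $\varphi^2f\le2\varphi^2\varepsilon+\varphi\varepsilon$, so $f\le(2+\varphi^{-1})\varepsilon=\varphi^2\varepsilon$. Inserting $g\le2\varphi\varepsilon-\varphi^{-1}f$ into $b\le g-f+2\varepsilon$ gives $b\le(2\varphi+2)\varepsilon-(1+\varphi^{-1})f=2\varphi^2\varepsilon-\varphi f$.
\end{proof}

The vertices $h_j$ enter only through the term $f$ in Lemma~\ref{lem:budget}. Without that term the argument would yield only $g_{n+1}\ge f_n-2\varepsilon$, which produces no growth.

So far nothing forces $f$ to be large. The star does. While the star holds two units, Lemma~\ref{lem:threat} keeps the $a_i$ light, and these are the only vertices adjacent to two of $v_0,v_1,v_2$. The weight released by the previous center $v_m$ therefore stays mostly out of reach of the other two.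

\begin{lemma}\label{lem:star}
Let $w_0$ be an $m$-state, $m\in\mathbb Z_3$, and let the attack $s_*$ lead to $w_1$. Then for some $k\in\{m+1,m+2\}$, the attack $s_k$ from $w_1$ leads to a $k$-state $w_2$ with $f(w_2)\ge1-2\varepsilon-\frac12f(w_0)$.
\end{lemma}

\begin{proof}
Among the four sets $N[v_0],N[v_1],N[v_2],C_*$, each $a_i$ lies in two and every other vertex in at most one. By Lemma~\ref{lem:threat} for the $*$-state $w_1$,
\[
\sum_{i\in\mathbb Z_3}w_1(N[v_i])+w_1(C_*)\le6+\varepsilon+\sum_iw_1(a_i)\le6+4\varepsilon .
\]
Here $w_1(C_*)\ge2$, and $w_1(N[v_m])\ge2-f(w_0)$ by Lemma~\ref{lem:transfer}. The two remaining terms add up to at most $2+4\varepsilon+f(w_0)$, so some $k\ne m$ has $w_1(N[v_k])\le1+2\varepsilon+\frac12f(w_0)$. Lemma~\ref{lem:transfer} for $w_2$ gives $2-f(w_2)\le w_1(N[v_k])$, and the claim follows.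
\end{proof}

The attacker now has a cycle of three attacks. A small $f$ is followed through the star by a large $f$, and by the last inequality of \eqref{eq:golden} a large $f$ is followed, after a backward attack, by a small one. If $\varepsilon$ is too small, repeating the cycle drives $f$ down until the large value exceeds $\varphi^2\varepsilon$. An infimum replaces the repetition.

\begin{proposition}\label{prop:lower}
$\gamma_f^\infty(G)\ge6+\frac2{2\varphi+7}$.
\end{proposition}

\begin{proof}
Let $\beta$ be the infimum of $f(w)$ over all ring states $w$. Ring states exist (attack $s_0$) and $f\ge1-t$, so $\beta$ is finite. Let $w_0$ be any ring state, take $w_1,k,w_2$ as in Lemma~\ref{lem:star}, and let the attack $s_{k-1}$ from $w_2$ lead to $w_3$. Write $f_n=f(w_n)$. From $1-2\varepsilon-\frac12f_0\le f_2\le\varphi^2\varepsilon$ we get $f_0\ge2(1-2\varepsilon-\varphi^2\varepsilon)$, and since $w_0$ is arbitrary,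
\begin{equation}\label{eq:betalow}
\beta\ge2\bigl(1-(3+\varphi)\varepsilon\bigr).
\end{equation}
By Corollary~\ref{cor:steps}(ii), \eqref{eq:golden} and Lemma~\ref{lem:star},
\[
\beta\le f_3\le b(w_2)\le2\varphi^2\varepsilon-\varphi f_2\le2\varphi^2\varepsilon-\varphi+2\varphi\varepsilon+\tfrac\varphi2f_0=2\varphi^3\varepsilon-\varphi+\tfrac\varphi2f_0 .
\]
Taking the infimum over $w_0$ gives $(1-\frac\varphi2)\beta\le2\varphi^3\varepsilon-\varphi$. Since $2-\varphi>0$, we may insert \eqref{eq:betalow}:
\[
(2-\varphi)\bigl(1-(3+\varphi)\varepsilon\bigr)\le2\varphi^3\varepsilon-\varphi .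
\]
As $(2-\varphi)(3+\varphi)=6-\varphi-\varphi^2=5-2\varphi$ and $2\varphi^3=4\varphi+2$, this says $2\le(2\varphi+7)\varepsilon$.
\end{proof}

\section{A strategy of matching weight}\label{sec:upper}

From now on $\varepsilon=\frac2{2\varphi+7}$. Then $1=(\varphi+\frac72)\varepsilon$, and hence
\begin{equation}\label{eq:eps}
1-\varphi^2\varepsilon=\tfrac52\varepsilon,\qquad1>5\varepsilon .
\end{equation}
We construct a closed set of f.d.-functions of total weight $6+\varepsilon$.

\subsection*{The states}
The lower bound tells us what to look for. With this $\varepsilon$, \eqref{eq:betalow} reads $\beta\ge\varepsilon$, so a ring state must have $\varepsilon\le f\le\varphi^2\varepsilon$. In the cycle of Proposition~\ref{prop:lower}, the value $f_0=\varepsilon$ forces $f_2\ge1-\frac52\varepsilon=\varphi^2\varepsilon$, hence $f_2=\varphi^2\varepsilon$. Then $f\le g+\varepsilon$ and $f+\varphi g\le 2\varphi^2\varepsilon$ leave only $g(w_2)=\varphi\varepsilon$, and $b(w_2)\le(2\varphi^2-\varphi^3)\varepsilon=\varepsilon$ closes the cycle. We let the pair $(f,g)$ range over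
\[
R=\{(f,g): f\ge\varepsilon,\ g\ge\varepsilon,\ |f-g|\le\varepsilon,\ f+\varphi g\le2\varphi^2\varepsilon\}.
\]
The condition $g\ge\varepsilon$ is there because $g$ will be the next value of $f$, and $g\le f+\varepsilon$ will be used for backward attacks. For $(f,g)\in R$ we have
\begin{equation}\label{eq:Rbounds}
f\le\varphi^2\varepsilon<3\varepsilon,\qquad g<3\varepsilon .
\end{equation}
The bound on $f$ follows from $g\ge f-\varepsilon$ as in Lemma~\ref{lem:golden}, and $f\ge g-\varepsilon$ gives $\varphi^2g\le(2\varphi^2+1)\varepsilon$. We will use that
\begin{equation}\label{eq:inR}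
(f,\varepsilon)\in R\ \text{ for }\varepsilon\le f\le2\varepsilon,\qquad(\varepsilon,g)\in R\ \text{ for }\varepsilon\le g\le\varphi\varepsilon,\qquad(\varphi^2\varepsilon,\varphi\varepsilon)\in R .
\end{equation}
These follow from $2+\varphi\le2\varphi^2$, from $\varphi-1\le 1$ and $1+\varphi^2\le2\varphi^2$, and from $\varphi^2-\varphi=1$ and $\varphi^2+\varphi\cdot\varphi=2\varphi^2$.

All vertices can be attacked, not only the $s_i$, so we assign every vertex to a cluster. The sets
\[
Y_j=\{s_j,s_j',v_j,u_j,o_j,h_j\}\quad(j\in\mathbb Z_3),\qquad Y_*=N[p]
\]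
partition $V(G)$. Call $v_j$ the \emph{center} of $Y_j$ and $p$ the center of $Y_*$. Each $Y_i$ lies in the closed neighborhood of its center, and $Y_j\setminus\{h_j\}\subseteq N[u_j]$.

A state has an \emph{active index} $i\in\{0,1,2,*\}$ and is the sum of four parts: the \emph{joker}, a unit on a vertex $x\in Y_i$; three \emph{guards}, a unit on the center of each $Y_k$ with $k\ne i$; the \emph{body}, of weight $1$, in the cluster $C_i$; and the \emph{hub weight}, $1+\varepsilon$ on $Z$. The body and the hub weight are as follows, vertices not listed receiving $0$.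
\begin{itemize}
\item $Q_j(x;f,g)$, for $j\in\mathbb Z_3$, $x\in Y_j$, $(f,g)\in R$, has active index $j$. Body: $1-f$ on $v_j$ and $f$ on $u_j$. Hub weight: $f$ on $d_j$, $\varepsilon$ on $o_{j+1}$, $1-\varepsilon-g$ on $a_j$, and $g-f+\varepsilon$ on $c$. Note that $a_j,d_j,c$ carry $1$ together.
\item $Q_*(m;x)$, for $m\in\mathbb Z_3$, $x\in Y_*$, has active index $*$. Body: $1$ on $p$. Hub weight: $\varepsilon$ on each of $a_0,a_1,a_2$, $1-3\varepsilon$ on $o_m$, and $\varepsilon/2$ on each of $o_{m-1},o_{m+1}$.
\end{itemize}
These states are modeled on the cases of equality in Section~\ref{sec:lower}. In $Q_j(s_j;f,g)$ the numbers $f,g$ are the quantities defined there, and $b=g-f+2\varepsilon$ meets the second bound of Lemma~\ref{lem:budget}. In $Q_*(m;s_*)$ the $a_i$ carry as much as Lemma~\ref{lem:threat} allows, $N[v_m]$ carries $2-\varepsilon$, and the other two sets $N[v_k]$ carry $1+\frac52\varepsilon$ each, which is equality in Lemma~\ref{lem:star} for $f(w_0)=\varepsilon$.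

All weights are nonnegative by \eqref{eq:eps}, \eqref{eq:Rbounds} and $f-g\le\varepsilon$, and the total is $1+3+1+(1+\varepsilon)$. Every state is an f.d.-function. Indeed, $v_i$ and $u_i$ together carry at least $1$, which dominates $C_i$; the unit on $p$ dominates $C_*$; the hub weight dominates the clique $Z$; and $h_i$ is dominated by a guard on $v_i$ or, for $i=j$ in $Q_j$, by $w(v_j)+w(d_j)\ge(1-f)+f$.

\begin{proposition}\label{prop:upper}
The set of all states is closed. Hence $\gamma_f^\infty(G)\le6+\frac2{2\varphi+7}$.
\end{proposition}

The set is nonempty, since it contains $Q_0(s_0;\varepsilon,\varepsilon)$. For the proof, let a state with active index $i$ and joker on $y$ be attacked at $x\in Y_k$. We give a move to a state with joker on $x$. Parcels not mentioned stay where they are.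

Moves are described by \emph{transport tables}. The rows are disjoint groups of vertices with their old weight, the columns are disjoint groups with their new weight, and an entry is the amount sent from a row to a column. A table defines parcels provided that the entries are nonnegative, the row and column sums are the stated totals, and wherever an entry is shown every vertex of the row is equal or adjacent to every vertex of the column. Indeed, an entry $\theta$ is split in proportion: a row vertex holding the fraction $\rho$ of its row sends $\theta\rho\rho'$ to a column vertex requiring the fraction $\rho'$ of its column. Between vertices of $Z$ adjacency is automatic; the other adjacencies are read off from $A_j$, $B_j$, $P$.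

\subsection*{Attacks that change the active index}
Let $k\ne i$. The joker goes from $y$ to the center of $Y_i$ and becomes a guard; the guard on the center of $Y_k$ goes to $x$ and becomes the joker. It remains to move the old body and hub weight onto the new body and hub weight.

\medskip\noindent\textbf{Forward: $Q_j(y;f,g)$, $x\in Y_{j+1}$.} Put $\lambda=\max(0,3\varepsilon-f-g)$, which lies in $[0,\varepsilon]$ because $f+g\ge2\varepsilon$, and put $g'=f+g-2\varepsilon+\lambda=\max(f+g-2\varepsilon,\varepsilon)$. This is the recurrence of Lemma~\ref{lem:golden} with equality, cut off at $\varepsilon$. Go to $Q_{j+1}(x;g,g')$.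

We check that $(g,g')\in R$; both coordinates are at least $\varepsilon$. If $\lambda=0$, then $g'-g=f-2\varepsilon\in[-\varepsilon,\varepsilon]$ by \eqref{eq:Rbounds}, and
\[
g+\varphi g'=\varphi(f+\varphi g)-2\varphi\varepsilon\le2(\varphi^3-\varphi)\varepsilon=2\varphi^2\varepsilon .
\]
If $\lambda>0$, then $g'=\varepsilon$ and $g<3\varepsilon-f\le2\varepsilon$, and \eqref{eq:inR} applies. The new weight on $c,o_{j+2}$ is $g'-g+2\varepsilon=f+\lambda$, and on $a_{j+1},d_{j+1}$ it is $1-\varepsilon-g'+g=1-f+\varepsilon-\lambda$. The table is
\[
\begin{array}{l|cccc}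
 & v_{j+1} & u_{j+1} & c,o_{j+2} & a_{j+1},d_{j+1}\\
 & 1-g & g & f+\lambda & 1-f+\varepsilon-\lambda\\ \hline
a_j,o_{j+1}:\ 1-g & 1-g & & &\\
d_j,c:\ g+\varepsilon & & g & \lambda & \varepsilon-\lambda\\
u_j:\ f & & & f &\\
v_j:\ 1-f & & & & 1-f
\end{array}
\]
with $a_j,o_{j+1}\in A_{j+1}$; $d_j,c\in B_{j+1}$; $c,o_{j+2}\in B_j$; $a_{j+1},d_{j+1}\in A_j$.

\medskip\noindent\textbf{Backward: $Q_j(y;f,g)$, $x\in Y_{j-1}$.} Put $b=g-f+2\varepsilon$, which lies in $[\varepsilon,3\varepsilon]$ because $|f-g|\le\varepsilon$, and $f'=\max(\varepsilon,b-\varepsilon)\in[\varepsilon,2\varepsilon]$. Then $b-\varepsilon\le f'\le b$, and $(f',\varepsilon)\in R$ by \eqref{eq:inR}. Go to $Q_{j-1}(x;f',\varepsilon)$, whose hub weight is $f'$ on $d_{j-1}$, $\varepsilon$ on $o_j$, $1-2\varepsilon$ on $a_{j-1}$ and $2\varepsilon-f'$ on $c$. The table is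
\[
\begin{array}{l|cccc}
 & v_{j-1} & u_{j-1} & a_{j-1},o_j & d_{j-1},c\\
 & 1-f' & f' & 1-\varepsilon & 2\varepsilon\\ \hline
a_j,d_j:\ 1+\varepsilon-b & 1-f' & & & f'+\varepsilon-b\\
c,o_{j+1}:\ b & & f' & & b-f'\\
v_j:\ 1-f & & & 1-f &\\
u_j:\ f & & & f-\varepsilon & \varepsilon
\end{array}
\]
with $a_j,d_j\in A_{j-1}$; $c,o_{j+1}\in B_{j-1}$; $a_{j-1},o_j\in A_j\cap B_j$; $d_{j-1},c\in B_j$.

\medskip\noindent\textbf{Into the star: $Q_m(y;f,g)$, $x\in Y_*$.} Go to $Q_*(m;x)$. By \eqref{eq:Rbounds} and \eqref{eq:eps}, $1-f-2\varepsilon\ge\frac12\varepsilon$. The table is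
\[
\begin{array}{l|ccccc}
 & p & a_m & a_{m-1},a_{m+1} & o_m & o_{m-1},o_{m+1}\\
 & 1 & \varepsilon & 2\varepsilon & 1-3\varepsilon & \varepsilon\\ \hline
a_m,d_m,c:\ 1 & 1 & & & &\\
o_{m+1}:\ \varepsilon & & \varepsilon & & &\\
v_m:\ 1-f & & & 2\varepsilon & 1-f-2\varepsilon &\\
u_m:\ f & & & & f-\varepsilon & \varepsilon
\end{array}
\]
with $a_m,d_m,c\in P$; $a_{m-1},a_{m+1},o_m\in A_m$; $o_0,o_1,o_2\in B_m$.

\medskip\noindent\textbf{Out of the star: $Q_*(m;y)$, $x\in Y_k$, $k\in\mathbb Z_3$.} Put $(f,g)=(\varepsilon,\varepsilon)$ if $k=m$ and $(f,g)=(\varphi^2\varepsilon,\varphi\varepsilon)$ if $k\ne m$. Both pairs are in $R$ by \eqref{eq:inR}. Go to $Q_k(x;f,g)$. In $Q_*(m;y)$ the hub weight on $o_{k-1},o_{k+1}$ is $\varepsilon$ if $k=m$, and it is $1-3\varepsilon+\frac12\varepsilon=\varphi^2\varepsilon$ if $k\ne m$, by \eqref{eq:eps}; so it equals $f$ in both cases. Since $a_k$ carries $\varepsilon$, the hub weight left for $a_{k-1},a_{k+1},o_k$ is $1-f$. The move is: $a_{k-1},a_{k+1},o_k\in A_k$ send $1-f$ to $v_k$; $o_{k-1},o_{k+1}\in B_k$ send $f$ to $u_k$; $a_k$ sends $\varepsilon$ to $o_{k+1}$; and the old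 body on $p$ supplies the unit on $a_k,d_k,c\in P$. The case $k\neq m$ is where the strategy reaches the golden line. For a smaller $\varepsilon$ the value $f=1-\frac52\varepsilon$ would exceed $\varphi^2\varepsilon$, and no pair $(f,g)$ would be left in $R$.

\subsection*{Attacks that keep the active index}
Let $k=i$. The guards stay. If $x=y$, nothing moves, so let $x\ne y$.

\medskip\noindent\textbf{$Q_*(m;y)$.} The body on $p$ goes to $x$ and the joker goes to $p$, giving $Q_*(m;x)$.

\medskip\noindent\textbf{$Q_j(y;f,g)$ with $x,y\ne h_j$.} Both $x$ and $y$ lie in $N[v_j]\cap N[u_j]$. The body goes to $x$, and the joker sends $1-f$ to $v_j$ and $f$ to $u_j$, giving $Q_j(x;f,g)$.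

\medskip\noindent\textbf{$Q_j(y;f,g)$ with $x=h_j$.} The part of the body on $u_j$ cannot reach $h_j$, so $d_j$ supplies that amount and $u_j$ repays the hub. Put $g'=\max(\varepsilon,f-\varepsilon)$. Then $g'\le\varphi\varepsilon$ by \eqref{eq:Rbounds}, so $(\varepsilon,g')\in R$ by \eqref{eq:inR}, and $g'+\varepsilon\ge f$. Go to $Q_j(h_j;\varepsilon,g')$, whose hub weight is $\varepsilon$ on $d_j$, $\varepsilon$ on $o_{j+1}$, $1-\varepsilon-g'$ on $a_j$ and $g'$ on $c$. The old joker, on $y\in N[v_j]\cap N[u_j]$, becomes the new body by sending $1-\varepsilon$ to $v_j$ and $\varepsilon$ to $u_j$. The rest is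
\[
\begin{array}{l|ccc}
 & h_j & c,o_{j+1} & a_j,d_j\\
 & 1 & g'+\varepsilon & 1-g'\\ \hline
v_j:\ 1-f & 1-f & &\\
d_j:\ f & f & &\\
u_j:\ f & & f &\\
a_j,c,o_{j+1}:\ 1+\varepsilon-f & & g'+\varepsilon-f & 1-g'
\end{array}
\]
with $c,o_{j+1}\in B_j$.

\medskip\noindent\textbf{$Q_j(y;f,g)$ with $y=h_j$.} Go to $Q_j(x;\varepsilon,\varepsilon)$. The body goes to $x\in N[v_j]\cap N[u_j]$. The joker on $h_j$ sends $1-\varepsilon$ to $v_j$ and $\varepsilon$ to $d_j$. The vertex $o_{j+1}\in B_j$ sends $\varepsilon$ to $u_j$. The unit on $a_j,d_j,c$ is redistributed inside $Z$ as $\varepsilon$ on $o_{j+1}$, $\varepsilon$ on $c$ and $1-2\varepsilon$ on $a_j$.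

\medskip
Every pair of a state and an attacked vertex falls under one of these cases. This proves Proposition~\ref{prop:upper}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:lower} and~\ref{prop:upper} give $\gamma_f^\infty(G)=6+\frac{2}{2\varphi+7}=6+\frac2{8+\sqrt5}$. Since $(8+\sqrt5)(8-\sqrt5)=59$, this equals $6+\frac{16-2\sqrt5}{59}=\frac{370-2\sqrt5}{59}$, which is irrational because $\sqrt5$ is.
\end{proof}

\begin{remark}
The infinitely many configurations required by Proposition~\ref{prop:infinite} are visible in this strategy. From $Q_*(m;y)$ attack $s_k$ with $k\ne m$, and then $s_{k+1},s_{k+2},\dots$. The successive values of $f$ start with $f_0=\varphi^2\varepsilon$, $f_1=\varphi\varepsilon$ and satisfy $f_{n+2}=\max(f_{n+1}+f_n-2\varepsilon,\varepsilon)$. The solution is $f_n=\bigl(2+(-1)^n\varphi^{-n-1}\bigr)\varepsilon$, since $\varphi^{-n-1}-\varphi^{-n-2}=\varphi^{-n-3}$ and all these values exceed $\varepsilon$. They are pairwise distinct, and every pair $(f_n,f_{n+1})$ lies on the line $f+\varphi g=2\varphi^2\varepsilon$.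
\end{remark}

\section{True twins and larger orders}\label{sec:twins}

Let $x$ be a vertex of a graph $K$. Adding a \emph{true twin} of $x$ means adding a vertex $x'$ adjacent to $x$ and to all neighbors of $x$, so that $N[x']=N[x]$ in the new graph $K'$.

\begin{lemma}\label{lem:twin}
If $K'$ arises from $K$ by adding a true twin, then $\gamma_f^\infty(K')=\gamma_f^\infty(K)$.
\end{lemma}

\begin{proof}
Let $\pi\colon V(K')\to V(K)$ send $x'$ to $x$ and fix all other vertices. Because the twins are adjacent and have the same other neighbors,
\begin{equation}\label{eq:twin}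
z\in N_{K'}[y]\iff\pi z\in N_K[\pi y].
\end{equation}
For a weight function $w$ on $K'$ let $\pi w$ be the weight function on $K$ obtained by adding the weight of $x'$ to that of $x$. It has the same total weight. By \eqref{eq:twin}, $w(N_{K'}[y])=\pi w(N_K[\pi y])$, so $w$ is an f.d.-function of $K'$ if and only if $\pi w$ is one of $K$.

Next, $w_1\to w_2$ in $K'$ if and only if $\pi w_1\to\pi w_2$ in $K$. If $w_1\to w_2$, merge the parcels along $\pi$. Conversely, let $\mu$ be parcels for $\pi w_1\to\pi w_2$. For $i=1,2$ choose $\rho_i(y)\ge0$ with $w_i(y)=\rho_i(y)\,\pi w_i(\pi y)$, with $\rho_i(x)+\rho_i(x')=1$, and with $\rho_i(y)=1$ for $y\neq x,x'$. Then $\mu'(y,z)=\rho_1(y)\rho_2(z)\mu(\pi y,\pi z)$ is defined exactly for $z\in N_{K'}[y]$, by \eqref{eq:twin}, and has row sums $w_1$ and column sums $w_2$.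

Given a winning strategy on $K$, the defender on $K'$ answers an attack $y$ by reading it as the attack $\pi y$ on $K$ and lifting the answer. If $y$ is one of the twins, all the weight assigned to $x$ is put on $y$; otherwise it is split between the twins arbitrarily. By the two equivalences this wins on $K'$ with the same total weight. Conversely, attacks on $K$ are attacks on $K'$, and $\pi w(y)\ge w(y)$ for $y\in V(K)$, so $\pi$ turns a winning strategy on $K'$ into one on $K$.
\end{proof}

The adjacency of the twins is needed: adding a nonadjacent copy of a vertex turns $K_2$, of value $1$, into the star with two leaves, of value $2$.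

\begin{proof}[Proof of Proposition~\ref{prop:order}]
Starting from $G$, add a true twin $n-28$ times. Each step preserves connectedness, and by Lemma~\ref{lem:twin} it preserves the value given by Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DKKMSVX}
Fnu Devvrit, Aaron Krim-Yee, Nithish Kumar, Gary MacGillivray, Ben Seamone, Virg\'elot Virgile, AnQi Xu,
\emph{Fractional eternal domination: securely distributing resources across a network},
arXiv:2304.11795 (2023).

\end{thebibliography}
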